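# Linear twists of the multiples of a Weil divisor

Everything is over $\mathbb C$. We write $\mathcal A^m$ for $\mathcal A^{\otimes m}$, abbreviate "globally generated" to "gg", and often omit $\otimes$ between line bundles.

## 1. Divisorial sheaves, global generation, cones

**Definition 1 (divisorial sheaves).** Let $X$ be a normal projective variety with function field $\mathbb C(X)$. A $\mathbb Q$-Weil divisor is a finite sum $D=\sum c_iD_i$ of prime divisors with $c_i\in\mathbb Q$; these form $\mathrm{WDiv}_{\mathbb Q}(X)$. Its round-down is $\lfloor D\rfloor=\sum\lfloor c_i\rfloor D_i$. For an integral divisor $E$ and an open $U\subseteq X$,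
$$\mathcal O_X(E)(U)=\{f\in\mathbb C(X)^*:(\operatorname{div}(f)+E)|_U\ge0\}\cup\{0\},$$
a reflexive coherent sheaf of rank one. For a $\mathbb Q$-divisor, $\mathcal O_X(E):=\mathcal O_X(\lfloor E\rfloor)$.

The condition $\operatorname{div}(f)+E\ge 0$ only involves points of codimension one. So if $j:U\hookrightarrow X$ is open with complement of codimension $\ge2$, then
$$\mathcal O_X(E)=j_*\mathcal O_U(E|_U),\qquad \mathcal O_X(E)\otimes\mathcal P=j_*\big(\mathcal O_U(E|_U)\otimes\mathcal P|_U\big)\tag{1}$$
for every line bundle $\mathcal P$ on $X$ (projection formula). Since $\lfloor mD\rfloor+\lfloor nD\rfloor\le\lfloor (m+n)D\rfloor$, products of functions give maps $\mathcal O_X(mD)\otimes\mathcal O_X(nD)\to\mathcal O_X((m+n)D)$, and $\bigoplus_{m\ge0}\mathcal O_X(mD)$ is a graded $\mathcal O_X$-algebra with degree-$0$ part $\mathcal O_X$.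

*Example 1.* On $\mathbb P^1$ let $D=\frac12p$. Then $\mathcal O(mD)\cong\mathcal O_{\mathbb P^1}(\lfloor m/2\rfloor)$. The product $\mathcal O(D)\otimes\mathcal O(D)\to\mathcal O(2D)$ is the inclusion $\mathcal O\to\mathcal O(p)$, which is not surjective.

**Definition 2 (Cartier, $\mathbb Q$-Cartier).** An integral divisor $E$ is Cartier if it is locally the divisor of a function, equivalently if $\mathcal O_X(E)$ is invertible. A $\mathbb Q$-divisor $D$ is $\mathbb Q$-Cartier on an open set $V$ if for some $r\ge1$ the divisor $rD$ is integral and Cartier on $V$.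

*Example 2.* On the quadric cone $xy=z^2$ in $\mathbb A^3$, the line $D=\{x=z=0\}$ satisfies $\operatorname{div}(x)=2D$, so $D$ is $\mathbb Q$-Cartier. It is not Cartier: $\mathcal O(-D)$ is the ideal $(x,z)$, and $x,z$ are independent in $\mathfrak m/\mathfrak m^2$ at the origin, so this ideal is not principal there.

**Definition 3 (global generation).** A coherent sheaf $\mathcal F$ on a projective scheme is gg if its global sections generate every stalk.

*Example 3.* $\mathcal O_{\mathbb P^1}(n)$ is gg exactly for $n\ge0$. On an elliptic curve, line bundles of degree $\ge2$ are gg, while $\mathcal O(b)$ has a single section up to scalars, vanishing at $b$, and is not gg.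

We shall use the following facts.

* **(F1)** Quotients, tensor products and restrictions to closed subschemes of gg sheaves are gg. A coherent sheaf with finite support is gg. For a closed embedding $i$, the sheaf $i_*\mathcal E$ is gg if and only if $\mathcal E$ is.
* **(F2)** A gg vector bundle $\mathcal E$ of rank $r$ on a smooth projective curve has degree $\ge0$. Indeed, choose $r$ sections that form a basis of the fiber at one point. Their wedge product is a nonzero section of $\det\mathcal E$.
* **(F3)** If $\mathcal E$ is a vector bundle on a curve and $H^1(\mathcal E(-x))=0$ for all points $x$, then $\mathcal E$ is gg. Indeed $H^0(\mathcal E)\to\mathcal E\otimes k(x)$ is then surjective; apply Nakayama.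

**Definition 4 (very ample, $0$-regular).** A Cartier divisor $A$ is very ample if $\mathcal O_X(A)$ is the restriction of $\mathcal O(1)$ under an embedding of $X$ in a projective space. If $H$ is a very ample line bundle on a projective scheme, a coherent sheaf $\mathcal G$ is $0$-regular with respect to $H$ if $H^i(\mathcal G\otimes H^{-i})=0$ for all $i>0$.

* **(F4)** (Castelnuovo–Mumford) If $\mathcal G$ is $0$-regular, it is gg. For $0$-regular $\mathcal G$ on $\mathbb P^n$, the map $H^0(\mathcal G)\otimes H^0(\mathcal O(1))\to H^0(\mathcal G(1))$ is surjective.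

*Example 4.* Let $\Gamma\subset\mathbb P^2$ be a smooth cubic and $\mathcal G$ a line bundle on $\Gamma$ of degree $\ge4$, viewed as a sheaf on $\mathbb P^2$. Then $H^1(\mathcal G(-1))=0$, since $\mathcal G(-1)$ has positive degree on a curve of genus $1$, and $H^2=0$. So $\mathcal G$ is $0$-regular.

**Definition 5 (nef, big).** A line bundle is nef if it has degree $\ge0$ on every curve. A nef line bundle $\Lambda$ on a surface is big if $\Lambda^2>0$.

*Example 5.* An irreducible curve $E$ with $E^2\ge0$ on a smooth surface is nef, because $E\cdot E'\ge0$ for every other curve $E'$. On an abelian surface every effective divisor $E$ is nef: given a curve $E'$, a general translate of $E$ does not contain $E'$ and is numerically equivalent to $E$.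

* **(F5)** (Kodaira, Kawamata–Viehweg) On a smooth projective surface, $H^i(K+\Lambda)=0$ for $i>0$ if $\Lambda$ is ample, or nef and big.
* **(F6)** (Riemann–Roch) On an abelian surface $\chi(\Lambda)=\frac12\Lambda^2$. On a curve of genus $1$, $\chi(\mathcal E)=\deg\mathcal E$.
* **(F7)** (Base change) Let $\varphi:T\to B$ be projective and flat with $T$ integral and $B$ a smooth curve, and let $\mathcal E$ be a line bundle on $T$. Then $\varphi_*\mathcal E$ is torsion free, hence a vector bundle. Its rank is $h^0(T_b,\mathcal E_b)$ for general $b$, and $\varphi_*\mathcal E\otimes k(b)\to H^0(T_b,\mathcal E_b)$ is injective. If $i>0$ and $H^i(T_b,\mathcal E_b)=0$ for all $b$, then $R^i\varphi_*\mathcal E=0$; for $i=1$ the displayed map is then bijective for all $b$.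

**Definition 6 (finitely generated graded algebra).** A graded $\mathcal O$-algebra is finitely generated if on the members of an open affine cover it is generated by finitely many homogeneous sections.

*Example 6.* In Example 1 the algebra is generated in degrees $1$ and $2$: $\lfloor (2n+l)/2\rfloor=n$ for $l\in\{0,1\}$, so $\mathcal O((2n+l)D)=\mathcal O(2D)^n\cdot\mathcal O(lD)$.

**Definition 7 (cone over a plane cubic).** Let $\Gamma$ be an elliptic curve with origin $o$, embedded in $\mathbb P^2$ by $N=\mathcal O_\Gamma(3o)$. Let $C\subset\mathbb P^3$ be the projective cone over it, with coordinates $x,y,z,t$ and vertex $v=\{x=y=z=0\}$. Let $p:C\setminus v\to\Gamma$ be the projection from $v$.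

$C$ is a cubic surface with one singular point, hence normal by Serre's criterion. Put $C^0=\{t\ne0\}$. Then $C^0=\operatorname{Spec}R$ with
$$R=\bigoplus_{k\ge0}R_k,\qquad R_k=H^0(\Gamma,N^k),$$
because $H^1(\mathbb P^2,\mathcal O(k-3))=0$ makes $H^0(\mathbb P^2,\mathcal O(k))\to H^0(\Gamma,N^k)$ surjective, so $R$ is the homogeneous coordinate ring of $\Gamma$. For $\sigma\in R_1$ the degree-$k$ part of $R_\sigma$ is $H^0(\Gamma_\sigma,N^k)$, with $\Gamma_\sigma=\{\sigma\ne0\}$. Hence
$$C^0\setminus v=\operatorname{Spec}_\Gamma\bigoplus_{k\in\mathbb Z}N^k .\tag{2}$$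

*Example 7.* Let $\delta$ be a divisor of degree $0$ on $\Gamma$ and $D_\delta$ the closure of $p^*\delta$ in $C$. By (1) and (2), $\mathcal O_C(D_\delta)|_{C^0}$ is the sheaf of the graded $R$-module
$$P_\delta=\bigoplus_{k\in\mathbb Z}H^0(\Gamma,N^k(\delta)).$$
The parts with $k<0$ vanish. If $\delta\not\sim0$, the part $k=0$ vanishes too. Then the part $k=1$, of dimension $3$, injects into $P_\delta/R_+P_\delta$, which is the fiber of $\mathcal O_C(D_\delta)$ at $v$. So $\mathcal O_C(D_\delta)$ is not invertible at $v$. Consequently, if $\delta$ is not torsion in $\operatorname{Pic}(\Gamma)$, no multiple of $D_\delta$ is Cartier. Moreover $\bigoplus_m\mathcal O_C(mD_\delta)$ is not finitely generated near $v$. Indeed, for $1\le a<m$ the product $P_{a\delta}\cdot P_{(m-a)\delta}$ lies in degrees $k\ge2$, so the three-dimensional piece $H^0(\Gamma,N(m\delta))$ of $P_{m\delta}$ consists of new generators for every $m$.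

**Definition 8 (rational singularities).** A normal variety $X$ has rational singularities if a resolution $f:Y\to X$ satisfies $R^if_*\mathcal O_Y=0$ for $i>0$.

*Example 8.* The total space $Y^0=\operatorname{Spec}_\Gamma\bigoplus_{k\ge0}N^k$ resolves $C^0$ by contracting the zero section, and $H^1(Y^0,\mathcal O)=\bigoplus_{k\ge0}H^1(\Gamma,N^k)=H^1(\Gamma,\mathcal O_\Gamma)\neq0$. So $C$ does not have rational singularities. For the cone over a conic the same computation gives $\bigoplus_{k\ge0} H^1(\mathbb P^1,\mathcal O(2k))=0$, and the quadric cone does have rational singularities.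

## 2. Linear twists: the conjecture and four theorems

For a fixed $m$, the sheaf $\mathcal O_X(mD)$ becomes gg after twisting by a high power of an ample line bundle (Serre). How high a power is needed, as $m$ grows? Is a twist growing linearly in $m$ enough?

**Conjecture** (from Stefano Urbinati, "Divisorial models of normal varieties", arXiv:1211.1692). Let $X$ be a projective normal variety. Then, for any $D\in\mathrm{WDiv}_{\mathbb Q}(X)$, there exists a very ample divisor $A$ such that $\mathcal O_X(mD)\otimes\mathcal O_X(A)^{\otimes m}$ is globally generated for every $m\ge1$.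

The conjecture is false. It fails in every dimension $\ge3$, and it is true in dimension $\le2$. The precise statements are as follows.

**Theorem A.** With $\Gamma,o,N,C,v,p$ as in Definition 7, let $X=\Gamma\times C$, a normal projective threefold. Let $\Delta\subset\Gamma\times\Gamma$ be the diagonal, and let $D$ be the closure in $X$ of $(\mathrm{id}\times p)^*(\Delta-\Gamma\times\{o\})$. Let $A$ be a Cartier divisor on $X$ and $\alpha=\deg\big(\mathcal O_X(A)|_{\Gamma\times v}\big)$. If $m\ge1$, $q\in\mathbb Z$ and $\mathcal O_X(mD)\otimes\mathcal O_X(A)^{\otimes q}$ is gg, then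
$$3q\alpha\ge m^2-3m.$$
In particular $\mathcal O_X(mD)\otimes\mathcal O_X(A)^{\otimes m}$ is not gg for any $m>3+3\alpha$, so no very ample $A$ works.

**Theorem A′.** In Theorem A let $\mathcal O_X(A)=a\boxtimes\mathcal O_C(1)$ with $a$ a line bundle of degree $d\ge1$ on $\Gamma$, and let $m\ge1$. Then $\mathcal O_X(mD)\otimes\mathcal O_X(A)^{\otimes q}$ is gg whenever $q\ge2$ and $dq>\frac{m^2}3-m+1$; it is not gg if $dq<\frac{m^2}3-m$. So the necessary twist is $\frac{m^2}{3d}-\frac md+O(1)$, quadratic rather than linear in $m$.

**Theorem B.** Let $X$ be normal projective and $D\in\mathrm{WDiv}_{\mathbb Q}(X)$. Suppose there is a finite set $Z\subset X$ such that $\bigoplus_{m\ge0}\mathcal O_X(mD)$ is a finitely generated $\mathcal O$-algebra on $X\setminus Z$ (for example, $D$ is $\mathbb Q$-Cartier on $X\setminus Z$). Then the conjecture holds for $D$. In particular it holds for all $D$ if $\dim X\le2$, or if $\dim X=3$ and $X$ has rational singularities.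

**Theorem C.** The conjecture fails in every dimension $\ge3$. It fails in every dimension $\ge4$ even for varieties with rational singularities.

So the dimension bounds in Theorem B are optimal, both for general normal varieties and for varieties with rational singularities. In Theorem A the divisor $D$ is Cartier outside a curve, so "finite" in Theorem B cannot be replaced by "of dimension $\le1$".

## 3. $\mathbb Q$-Cartier divisors and the cokernel of multiplication

**The $\mathbb Q$-Cartier case by hand.** Suppose $rD$ is integral and Cartier on $X$. Write $m=nr+l$ with $0\le l<r$. Then $\lfloor mD\rfloor=n\cdot rD+\lfloor lD\rfloor$, so $\mathcal O_X(mD)=\mathcal O_X(rD)^n\otimes\mathcal O_X(lD)$. Take $H$ very ample. By Serre there are $Q_1,Q_2\ge0$ with $\mathcal O_X(rD)\otimes H^{Q_1}$ gg and $\mathcal O_X(lD)\otimes H^{Q_2}$ gg for all $0\le l<r$. Put $A=H^Q$ with $Q\ge 1+Q_1+Q_2$. For $m\ge1$ we have $Qm\ge Q_1n+Q_2$, and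
$$\mathcal O_X(mD)\otimes A^m=\big(\mathcal O_X(rD)\otimes H^{Q_1}\big)^n\otimes\big(\mathcal O_X(lD)\otimes H^{Q_2}\big)\otimes H^{Qm-Q_1n-Q_2}$$
is a tensor product of gg sheaves. So the conjecture holds for $D$.

**The same approach for an integral Weil divisor.** Choose $H$ very ample with $\mathcal O_X(D)\otimes H$ gg, and let $\mathcal I_m\subset\mathcal O_X(mD)$ be the image of $\mathcal O_X(D)^{\otimes m}$. Then $\mathcal I_m\otimes H^m$ is gg, with the right linear twist. But $\mathcal I_m$ need not be all of $\mathcal O_X(mD)$. There is an exact sequence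
$$0\to\mathcal I_m\to\mathcal O_X(mD)\to\tau_m\to0,$$
where $\tau_m$ is supported where $D$ is not Cartier. To finish we need two things:

1. sections of $\tau_m\otimes H^m$ lift to $\mathcal O_X(mD)\otimes H^m$; vanishing of $H^1(\mathcal I_m\otimes H^m)$ would give this;
2. $\tau_m\otimes H^m$ is gg.

We shall see in Section 4 that (1) can be arranged with a linear twist. If the support of $\tau_m$ is finite, (2) is automatic by (F1). If the support contains a curve, nothing in the argument controls the degree of $\tau_m$ along it, and the approach stops here.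

Example 7 shows how to exploit this. On the surface $C$ with $\delta=b-o$ non-torsion, $\mathcal O_C(mD_\delta)$ acquires for each $m$ the new generators $H^0(\Gamma,N(m(b-o)))$, a three-dimensional space sitting at the point $v$. At a point this is harmless. But let $b$ move along $\Gamma$: the point $v$ sweeps out a curve, and the three-dimensional spaces form a rank-$3$ vector bundle on it. If the degree of this bundle falls faster than linearly in $m$, no linear twist can succeed. This is the threefold $\Gamma\times C$ of Theorem A, treated in Section 5.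

## 4. Algebras finitely generated outside a finite set

**Lemma 1.** Let $X$ be projective and $\mathcal S=\bigoplus_{m\ge0}\mathcal S_m$ a finitely generated graded $\mathcal O_X$-algebra with $\mathcal S_0=\mathcal O_X$ and all $\mathcal S_m$ coherent. Then there is a very ample line bundle $\mathcal A$ such that for all $m\ge1$ the sheaf $\mathcal S_m\otimes\mathcal A^m$ is gg and $H^1(X,\mathcal S_m\otimes\mathcal A^m)=0$.

**Step 1: reduce to generation in one degree.** We find $e\ge1$ with
$$\mathcal S_{(n+1)e+j}=\mathcal S_e\cdot\mathcal S_{ne+j}\qquad(n\ge1,\ 0\le j<e).\tag{3}$$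
Take a finite affine cover on each member of which $\mathcal S$ is generated by finitely many homogeneous elements of positive degree. Let $s\ge1$ bound the number of generators and let $\delta$ be a common multiple of all their degrees. If a monomial $\prod x_i^{a_i}$ in the generators, with $\deg x_i=d_i$, has degree $m\ge s\delta$, then $a_id_i\ge\delta$ for some $i$. So the monomial is divisible by $x_i^{\delta/d_i}\in\mathcal S_\delta$. Hence $\mathcal S_m=\mathcal S_\delta\mathcal S_{m-\delta}$ for $m\ge s\delta$. Put $e=s\delta$ and start from degree $(n+1)e+j$ with $n\ge1$. We may split off $\mathcal S_\delta$ a total of $s$ times, since the degree before each splitting is at least $ne+\delta\ge s\delta$. This gives $\mathcal S_{(n+1)e+j}=(\mathcal S_\delta)^s\mathcal S_{ne+j}\subset\mathcal S_e\mathcal S_{ne+j}$, which is (3).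

**Step 2: pass to sheaves on a product with a projective space.** Choose a very ample $H$ with $\mathcal S_e\otimes H$ gg, say by a surjection $\mathcal O_X^N\twoheadrightarrow\mathcal S_e\otimes H$ with $N\ge1$. Let $x_1,\dots,x_N$ act on $\bigoplus_{n\ge0}\mathcal S_{ne+j}\otimes H^n$ as multiplication by the $N$ chosen sections. By (3) this is a graded $\mathcal O_X[x_1,\dots,x_N]$-module generated by its parts with $n=0,1$, which are coherent. So it is finitely generated. Let $\mathcal M_j$ be the associated coherent sheaf on $X\times\mathbb P^{N-1}$, let $\mathrm{pr}$ be the projection to $X$, and write $(k,n)$ for the twist by $H^k\boxtimes\mathcal O(n)$. By Serre's theorems, for $n\gg0$,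
$$\mathrm{pr}_*\mathcal M_j(0,n)=\mathcal S_{ne+j}\otimes H^n,\qquad R^i\mathrm{pr}_*\mathcal M_j(0,n)=0\ (i>0).\tag{4}$$

**Step 3: vanishing that is uniform in both twists.** For every coherent $\mathcal M$ on $X\times\mathbb P^{N-1}$ there is $c$ with $H^i(\mathcal M(k,n))=0$ for all $i>0$ and all $k,n\ge c$. We use descending induction on $i$; for $i>\dim(X\times\mathbb P^{N-1})$ there is nothing to prove. Since $H\boxtimes\mathcal O(1)$ is ample, there is an exact sequence $0\to\mathcal K\to\mathcal O(-s,-s)^{\oplus\nu}\to\mathcal M\to0$ for some $s,\nu$. It gives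
$$H^i(\mathcal O(k-s,n-s))^{\oplus\nu}\to H^i(\mathcal M(k,n))\to H^{i+1}(\mathcal K(k,n)).$$
The right term vanishes for large $k,n$ by the induction hypothesis applied to $\mathcal K$. The left term is, by Künneth, a sum of groups $H^a(X,H^{k-s})\otimes H^{i-a}(\mathbb P^{N-1},\mathcal O(n-s))$. For $k,n$ large all higher cohomology of both factors vanishes, by Serre vanishing, and one of $a,i-a$ is positive.

**Step 4: return to $X$.** Apply Step 3 to the finitely many $\mathcal M_j$. By (4), the projection formula and the Leray spectral sequence there is $c\ge0$ with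
$$H^i(X,\mathcal S_{ne+j}\otimes H^{n+k})=H^i(\mathcal M_j(k,n))=0\qquad(n,k\ge c,\ 0\le j<e,\ i>0).$$
If $n\ge c$ and $k\ge c+\dim X$, then $\mathcal G=\mathcal S_{ne+j}\otimes H^{n+k}$ satisfies $H^i(\mathcal G\otimes H^{-i})=0$ for $1\le i\le\dim X$, and for larger $i$ trivially. So $\mathcal G$ is $0$-regular, hence gg by (F4), and $H^1(\mathcal G)=0$.

**Step 5: choose $\mathcal A$.** For the finitely many $m=ne+j$ with $n<c$ there is $k'\ge0$ such that $\mathcal S_m\otimes H^k$ is gg with $H^1=0$ for all $k\ge k'$ (Serre). Let $\mathcal A=H^Q$ with $Q\ge1+c+\dim X+k'$. Let $m=ne+j\ge1$, so $n\le m$. If $n\ge c$, then $Qm\ge m+(c+\dim X)m\ge n+(c+\dim X)$ and Step 4 applies to $\mathcal S_m\otimes H^{Qm}$. If $n<c$, use $Qm\ge k'$. $\square$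

**Proof of Theorem B.** Write $F_m=\mathcal O_X(mD)$.

**Step 1: approximate by a finitely generated algebra.** By quasi-compactness there is $r$ such that $\bigoplus F_m$ is generated in degrees $\le r$ on $X\setminus Z$. Let $\mathcal S\subset\bigoplus F_m$ be the $\mathcal O_X$-subalgebra generated by the coherent sheaves $F_1,\dots,F_r$. It is finitely generated and $\mathcal S_0=\mathcal O_X$. Each $\mathcal S_m$ is coherent, being a finite sum of images of tensor products of the $F_i$ in $F_m$. The quotient $\tau_m=F_m/\mathcal S_m$ is supported on $Z$.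

**Step 2: lift the sections of the quotient.** Take $\mathcal A$ from Lemma 1 and, for $m\ge1$, consider
$$0\to\mathcal S_m\otimes\mathcal A^m\to F_m\otimes\mathcal A^m\to\tau_m\otimes\mathcal A^m\to0.$$
Since $H^1(\mathcal S_m\otimes\mathcal A^m)=0$, every section of $\tau_m\otimes\mathcal A^m$ lifts to $F_m\otimes\mathcal A^m$. The quotient is gg because $Z$ is finite, and $\mathcal S_m\otimes\mathcal A^m$ is gg by Lemma 1. So the subsheaf of $F_m\otimes\mathcal A^m$ generated by global sections contains $\mathcal S_m\otimes\mathcal A^m$ and maps onto $\tau_m\otimes\mathcal A^m$. It is everything, and the conjecture holds for $D$.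

**Step 3: the $\mathbb Q$-Cartier case and $\dim X\le2$.** If $rD$ is integral and Cartier on $X\setminus Z$, then on $X\setminus Z$ we have $F_{nr+l}=F_r^n\cdot F_l$ as in Section 3, so the algebra is generated in degrees $\le r$. If $\dim X\le2$, take $Z=\operatorname{Sing}X$. It is finite because $X$ is normal, and every integral divisor is Cartier off $Z$.

**Step 4: threefolds with rational singularities.** We show that $D$ is $\mathbb Q$-Cartier outside a finite set. The points near which no multiple $rD$ ($r\geq 1$) is integral and Cartier form a closed set. If it contains no point $\xi$ of codimension $\le2$, it has dimension $\le 0$ and is finite; off it $D$ is locally $\mathbb Q$-Cartier, and by quasi-compactness one $r$ works everywhere there. At points of codimension $\le1$ the local ring is regular. Let $\xi$ have codimension $2$, and let $f:Y\to\operatorname{Spec}\mathcal O_{X,\xi}$ be the localization of a resolution of $X$. Then $H^1(Y,\mathcal O_Y)=0$, because this group is the stalk at $\xi$ of the first higher direct image of the structure sheaf of the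 resolution. Let $E_i$ be the exceptional curves and $D'$ the strict transform of $D$. The matrix $(E_i\cdot E_j)$ is negative definite, so the equations $(D'+\sum_jc_jE_j)\cdot E_i=0$ have a rational solution. Clearing denominators, we get $r\ge1$ and integers $a_i$ such that $G=rD'+\sum a_iE_i$ is integral and $G\cdot E_i=0$ for all $i$. By Lipman (*Rational singularities…*, Publ. IHES 36 (1969), Theorem 12.1), if $H^1(Y,\mathcal O_Y)=0$, a line bundle of degree $0$ on all $E_i$ is trivial. So $G=\operatorname{div}(\varphi)$ for a rational function $\varphi$. As $f$ is an isomorphism over the points of codimension $\le1$ of $\operatorname{Spec}\mathcal O_{X,\xi}$, we get $rD=\operatorname{div}(\varphi)$ on $\operatorname{Spec}\mathcal O_{X,\xi}$, hence near $\xi$. $\blacksquare$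

## 5. The threefold $\Gamma\times C$ and the bundles $W_{m,k}$

We prove Theorem A. Put
$$S=\Gamma\times\Gamma,\quad g=\mathrm{pr}_1:S\to\Gamma,\quad\Theta=\Gamma\times\{o\},\quad M=\mathcal O_S(\Delta-\Theta),\quad L=\mathrm{pr}_2^*N=\mathcal O_S(3\Theta).$$
The restriction of $M$ to $\{b\}\times\Gamma$ is $\mathcal O_\Gamma(b-o)$: the first factor is the parameter $b$ of Section 3.

The threefold $X=\Gamma\times C$ is a hypersurface in $\Gamma\times\mathbb P^3$, singular only along the curve $\Gamma\times v$ of codimension $2$, so it is normal by Serre's criterion. Let $i:\Gamma\cong\Gamma\times v\hookrightarrow X$ be the inclusion, $U=X\setminus i(\Gamma)$ (smooth), $j:U\hookrightarrow X$, and $\pi=\mathrm{id}\times p:U\to S$.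

**Step 1: describe $F_m=\mathcal O_X(mD)$ near the singular curve by graded pieces.** On $U$ the divisor $D$ is $\pi^*(\Delta-\Theta)$, so by (1)
$$F_m=j_*\pi^*M^m.$$
Let $X^0=\{t\ne0\}=\Gamma\times C^0$ and let $\rho:X^0\to\Gamma$ be the first projection. It is affine, $X^0=\operatorname{Spec}_\Gamma(\mathcal O_\Gamma\otimes R)$, and $i(\Gamma)\subset X^0$ is defined by $R_+$. By (2), $U\cap X^0=\operatorname{Spec}_S\bigoplus_{k\in\mathbb Z}L^k$. The map $\rho$ restricted to $U\cap X^0$ is the affine map to $S$ followed by $g$. Hence
$$\rho_*(F_m|_{X^0})=g_*\Big(M^m\otimes\bigoplus_{k\in\mathbb Z}L^k\Big)=\bigoplus_{k\in\mathbb Z}W_{m,k},\qquad W_{m,k}:=g_*(M^mL^k),\tag{5}$$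
as graded $\mathcal O_\Gamma\otimes R$-modules. Since $\rho$ is affine, this module determines $F_m|_{X^0}$.

**Step 2: find the lowest nonzero piece.** Let $m\ge1$. The $W_{m,k}$ are vector bundles by (F7). On $\{b\}\times\Gamma$ the bundle $M^mL^k$ restricts to $\mathcal O_\Gamma(m(b-o))\otimes N^k$, of degree $3k$.

* For $k<0$ there are no sections on any fiber, so $W_{m,k}=0$.
* For $k=0$ and $b$ not $m$-torsion, the restriction is nontrivial of degree $0$ and has no sections. A section of $M^m$ over some $g^{-1}(V)$ therefore vanishes on a dense set of fibers. So $W_{m,0}=0$.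
* For $k\ge1$ the fiberwise $H^1$ vanishes. By (F7), $R^1g_*(M^mL^k)=0$, and $W_{m,k}$ has rank $3k$ and commutes with base change.

So $\rho_*(F_m|_{X^0})=\bigoplus_{k\ge1}W_{m,k}$.

**Step 3: compute the degree of $W_{m,1}$.** On $S$ we have $\Delta^2=\Theta^2=0$ and $\Delta\cdot\Theta=1$. So
$$M^2=-2,\qquad M\cdot L=3(\Delta-\Theta)\cdot\Theta=3,\qquad L^2=0.$$
Since $R^1g_*(M^mL)=0$, (F6) on $\Gamma$ and on the abelian surface $S$ gives
$$\deg W_{m,1}=\chi(\Gamma,W_{m,1})=\chi(S,M^mL)=\tfrac12(mM+L)^2=-m^2+3m.\tag{6}$$
For $m=1,\dots,5$ the degrees are $2,2,0,-4,-10$. As a check by hand for $m=1$: $ML=\mathcal O_S(\Delta+2\Theta)$, and pushing forward $0\to\mathcal O(2\Theta)\to\mathcal O(\Delta+2\Theta)\to\mathcal O(\Delta+2\Theta)|_\Delta\to0$ (where $R^1g_*\mathcal O(2\Theta)=0$) gives $\deg W_{1,1}=0+(\Delta+2\Theta)\cdot\Delta=2$.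

**Step 4: make $W_{m,1}$ a quotient of $F_m$.** In $\bigoplus_{k\ge1}W_{m,k}$ the part $\bigoplus_{k\ge2}W_{m,k}$ is a submodule. The quotient by it is $W_{m,1}$, annihilated by $R_+$. Modules annihilated by $R_+$ correspond to sheaves pushed forward by $i$, so we get a surjection $F_m|_{X^0}\to i_*W_{m,1}$. Its target vanishes on $X^0\cap U$, and $i(\Gamma)$ is closed in $X$. So the map extends by $0$ on $U$ to a surjection of $\mathcal O_X$-modules
$$F_m\twoheadrightarrow i_*W_{m,1}.\tag{7}$$

**Step 5: conclude.** Suppose $F_m\otimes\mathcal O_X(A)^q$ is gg. By (7) and (F1), so is the rank-$3$ bundle $W_{m,1}\otimes(i^*\mathcal O_X(A))^q$ on $\Gamma$. By (F2) its degree is $\ge0$, that is, $-m^2+3m+3q\alpha\ge0$. For $q=m$ this says $m\le3+3\alpha$. $\blacksquare$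

**Remark (where the square comes from).** Let $\mathcal P=M\otimes g^*\mathcal O_\Gamma(-o)$. It is trivial on $\Gamma\times\{o\}$ and restricts to $\mathcal O(b-o)$ on $\{b\}\times\Gamma$. Let $[m]:\Gamma\to\Gamma$ be multiplication by $m$. The bundles $\mathcal P^m$ and $([m]\times\mathrm{id})^*\mathcal P$ both restrict to $\mathcal O(m(b-o))$ on $\{b\}\times\Gamma$ and are both trivial on $\Gamma\times\{o\}$, so they are isomorphic by the seesaw principle. By flat base change along $[m]$, which has degree $m^2$,
$$W_{m,1}\cong[m]^*E\otimes\mathcal O_\Gamma(mo),\qquad E=g_*(\mathcal P\otimes L).$$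
So $\deg W_{m,1}=m^2\deg E+3m$, and $m=1$ gives $\deg E=2-3=-1$. This recovers (6).

## 6. The exact quadratic growth of the twist

We prove Theorem A′. Here $i^*\mathcal O_X(A)=a$, since $\mathcal O_C(1)|_v$ is trivial. So $\alpha=d$, and the second assertion is Theorem A. For the first, assume $q\ge2$ and $dq>\frac{m^2}3-m+1$.

**Step 1: list the global sections.** The linear forms $x,y,z$ show that $\mathcal O_C(1)|_{C\setminus v}=p^*N$. The coordinate $t$ is a section of it that is linear on the fibers of $p$, and $p:C\setminus v\to\Gamma$ is the total space of $N$ with fiber coordinate $t$. So $p_*\mathcal O=\bigoplus_{l\ge0}N^{-l}t^l$, and pulling back to the product, $\pi_*\mathcal O_U=\bigoplus_{l\ge0}L^{-l}t^l$. On $U$ we have $\mathcal O_X(A)^q=\pi^*(L^q\otimes g^*a^q)$. By (1), and since $W_{m,k}=0$ for $k\le0$,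
$$H^0(X,F_m\otimes\mathcal O_X(A)^q)=\bigoplus_{l\ge0}H^0(S,M^mL^{q-l}\otimes g^*a^q)\,t^l=\bigoplus_{k=1}^qH^0(\Gamma,W_{m,k}\otimes a^q)\,t^{q-k}.\tag{8}$$
On $X^0$ we trivialize $\mathcal O_C(1)$ by $t$. The section $w\,t^{q-k}$ becomes $w\,t^{-k}$, that is, the element $w$ of the $k$-th piece in (5), twisted by $a^q$.

**Step 2: show that $W_{m,k}\otimes a^q$ is gg for every $k\ge1$.** By (F3) it suffices that $H^1(\Gamma,W_{m,k}\otimes a^q(-x))=0$ for every $x\in\Gamma$. As $R^1g_*(M^mL^k)=0$, this group equals $H^1(S,\Lambda)$ with $\Lambda=M^mL^k\otimes g^*(a^q(-x))$. Let $f$ be the class of a fiber of $g$, so $f\cdot M=0$, $f\cdot L=3$, $f^2=0$. Then $\Lambda\cdot f=3k>0$. Since $m+dq-1>\frac{m^2}3$,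
$$\Lambda^2=-2m^2+6km+6k(dq-1)=6k(m+dq-1)-2m^2>2km^2-2m^2\ge0.$$
By (F6), $\chi(\Lambda)>0$, so $H^0(\Lambda)\ne0$ or $H^2(\Lambda)\ne0$. By Serre duality, $\Lambda$ or $\Lambda^{-1}$ is effective. As $f$ is nef and $\Lambda\cdot f>0$, it is $\Lambda$ that is effective. By Example 5 it is nef, and it is big because $\Lambda^2>0$. Since $K_S=0$, (F5) gives $H^1(S,\Lambda)=0$.

**Step 3: generate at the points of $X^0$.** Since $q\ge2$, the values $k=1,2$ occur in (8). By Step 2 the global sections generate $W_{m,1}\otimes a^q$ and $W_{m,2}\otimes a^q$ over $\mathcal O_\Gamma$. It remains to see that these two pieces generate $\bigoplus_{k\ge1}W_{m,k}\otimes a^q$ over $\mathcal O_\Gamma\otimes R$. For this it is enough that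
$$W_{m,k}\otimes R_1\to W_{m,k+1}$$
is surjective for $k\ge2$. By base change and Nakayama this may be checked at each $b\in\Gamma$. There it is the map $H^0(\mathcal G)\otimes H^0(\mathbb P^2,\mathcal O(1))\to H^0(\mathcal G(1))$ for the line bundle $\mathcal G=N^k(m(b-o))$ of degree $3k\ge6$ on $\Gamma\subset\mathbb P^2$. By Example 4, $\mathcal G$ is $0$-regular, and (F4) gives surjectivity.

**Step 4: generate at the points of $\{t=0\}$.** This locus lies in $U$ and $\pi$ maps it isomorphically to $S$. There $F_m\otimes\mathcal O_X(A)^q$ is a line bundle, restricting to $M^mL^q\otimes g^*a^q$ on $S$, and the sections with $k=q$ in (8) restrict to $H^0(\Gamma,W_{m,q}\otimes a^q)$. The bundle $W_{m,q}\otimes a^q$ is gg by Step 2. The map $g^*W_{m,q}\to M^mL^q$ is surjective: on each fiber of $g$, by base change, it is the evaluation of all sections of a line bundle of degree $3q\ge2$ on an elliptic curve. So the sections with $k=q$ generate on $\{t=0\}$. As $X=X^0\cup\{t=0\}$, the sheaf is gg. The two bounds on $dq$ differ by $1$, which gives the growth $\frac{m^2}{3d}-\frac md+O(1)$.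 $\blacksquare$

*Example 9.* Take $d=3$; then $A$ is very ample. For $q=m\ge2$, Theorem A′ gives gg if $3m>\frac{m^2}3-m+1$, i.e. $m^2-12m+3<0$, which holds for $2\le m\le11$. It gives "not gg" if $3m<\frac{m^2}3-m$, i.e. for $m\ge13$.

## 7. Products, and a fourfold with rational singularities

We prove Theorem C.

**Step 1: raise the dimension by products.** Let $(X,D)$ be a counterexample, $X'=X\times\mathbb P^n$ and $D'=D\times\mathbb P^n$. The projection $X'\to X$ is smooth, so the pullback of the reflexive sheaf $\mathcal O_X(mD)$ is reflexive. It agrees with $\mathcal O_{X'}(mD')$ over the smooth locus of $X$, so the two are equal by (1). Suppose $A'$ is very ample on $X'$ and $\mathcal O_{X'}(mD')\otimes\mathcal O_{X'}(A')^m$ is gg for all $m\ge1$. Restricting to $X\times\{z\}\cong X$, we find that $\mathcal O_X(mD)\otimes(\mathcal O_{X'}(A')|_{X\times z})^m$ is gg for all $m\ge1$, with a very ample twist. This is a contradiction. With Theorem A this proves the first assertion.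

If $Y\to X$ is a resolution with vanishing higher direct images, so is $Y\times\mathbb P^n\to X\times\mathbb P^n$, by flat base change. So for the second assertion it suffices to construct a fourfold counterexample with rational singularities.

The threefold of Theorem A does not have rational singularities: by Example 8 the obstruction is $H^1(\Gamma,\mathcal O_\Gamma)\ne0$ (cf. Theorem B). We therefore replace the fibers $\{b\}\times\Gamma$ by rational surfaces $V_b$ containing $\Gamma$. The price is that the piece $k=0$ no longer vanishes, and Step 6 below deals with it.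

**Step 2: construct the family of surfaces.** Let $Z$ be the blow-up of $\mathbb P^2$ at $8$ distinct points of a smooth cubic, and let $\Gamma\subset Z$ be the strict transform of the cubic. Then $\Gamma\sim-K_Z$ is an elliptic curve and $\Gamma^2=9-8=1$. Let $B=\Gamma$, let $G\subset\Gamma\times B\subset Z\times B$ be the graph of the identity, let $\beta:T\to Z\times B$ be the blow-up of $G$ with exceptional divisor $F$, and let $g:T\to B$ be the projection. As $G$ is a section of the smooth map $Z\times B\to B$, the map $g$ is smooth and projective with fibers $V_b=\mathrm{Bl}_bZ$; let $e_b=F\cap V_b$ be the exceptional curve.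

Let $\Gamma_T$ be the strict transform of $\Gamma\times B$, put $M=\mathcal O_T(\Gamma_T)=\beta^*\mathcal O(\Gamma\times B)(-F)$, and let $s$ be its canonical section. Then $M|_{V_b}=\mathcal O(\Gamma_b)$, where $\Gamma_b\cong\Gamma$ is the strict transform of $\Gamma$ in $V_b$. Moreover
$$-K_{V_b}=\Gamma_b,\qquad\Gamma_b^2=1-1=0,$$
and $\Gamma_b$ is irreducible, hence nef (Example 5).

**Step 3: construct a relatively ample $L$ and get vanishing.** Let $H$ be very ample on $Z$ and $L=\beta^*\mathrm{pr}_1^*\mathcal O_Z(2H)(-F)$. On $V_b$, writing $H$ also for its pullback,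
$$L|_{V_b}=H+(H-e_b).$$
The hyperplanes through $b$ show that $H-e_b$ is gg. So $L|_{V_b}$ is gg and nef. Moreover $L\cdot e_b=1$, $L\cdot C'\ge H\cdot C'>0$ for every curve $C'\ne e_b$, and $(L|_{V_b})^2=4H^2-1>0$. By Nakai–Moishezon $L$ is ample on every $V_b$, hence $g$-ample (EGA III, 4.7.1). For $m\ge0$, $k\ge1$, $i>0$,
$$H^i(V_b,m\Gamma_b+kL)=H^i\big(V_b,K_{V_b}+(m+1)\Gamma_b+kL\big)=0\tag{9}$$
by (F5), as nef plus ample is ample. Also $H^i(V_b,\mathcal O)=0$ for $i>0$, since $V_b$ is rational. By (F7), the sheaves $R^ig_*(M^mL^k)$ (for $m\ge0$, $k\ge1$) and $R^ig_*\mathcal O_T$ vanish for $i>0$. In addition $g_*L$ commutes with base change, so $g^*g_*L\to L$ is surjective, because $L|_{V_b}$ is gg.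

**Step 4: form the family of cones over the $V_b$.** Let $\mathcal R=\bigoplus_{k\ge0}g_*L^k$, a finitely generated $\mathcal O_B$-algebra because $L$ is $g$-ample, with $\mathcal R_0=\mathcal O_B$. Let
$$X=\operatorname{Proj}_B\mathcal R[t],\quad\deg t=1,\qquad X^0=\{t\ne0\}=\operatorname{Spec}_B\mathcal R,\qquad\rho:X^0\to B,$$
and let $i:B\to X^0\subset X$ be the closed section defined by $\mathcal R_+$. $X$ is projective, and integral since $\mathcal R$ is a sheaf of domains.

*The open set $U=X\setminus i(B)$ is the total space of $L$ over $T$.* The set $U$ is covered by the $D_+(\sigma)$, where $\sigma$ is a section of $g_*L^k$, $k>0$, over an affine open $V\subset B$. Let $T_\sigma\subset g^{-1}(V)$ be the nonvanishing locus of $\sigma$. It is affine because $L$ is ample on $g^{-1}(V)$, and such loci cover $T$. The degree-$n$ part of $\mathcal R_\sigma$ is $H^0(T_\sigma,L^n)$ for every $n\in\mathbb Z$. So $D_+(\sigma)$ is the spectrum of the degree-$0$ part of $\mathcal R_\sigma[t]$, which is $\bigoplus_{l\ge0}H^0(T_\sigma,L^{-l})t^l$. This is the total space of $L$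 over $T_\sigma$, and these pieces glue. So $U$ is smooth of dimension $4$. Write $\pi:U\to T$. Inverting $t$ gives
$$U\cap X^0=\operatorname{Spec}_T\bigoplus_{k\in\mathbb Z}L^k.\tag{10}$$

*$X$ is normal.* Only $X^0$ needs checking. For affine $V\subset B$, $\mathcal R(V)=\bigoplus_{k\ge0}H^0(g^{-1}(V),L^k)$ is the ring of global functions on the smooth irreducible variety given by the total space of $L^{-1}$ over $g^{-1}(V)$, so it is a normal domain. The curve $i(B)$ has codimension $3$ in $X$.

**Step 5: show that $X$ has rational singularities.** Let $Y^0=\operatorname{Spec}_T\bigoplus_{k\ge0}L^k$, the total space of $L^{-1}$, which is smooth. The maps $g^*g_*L^k\to L^k$ define $f:Y^0\to X^0$. Since $g^*g_*L\to L$ is surjective, so is $g^*\mathcal R\to\bigoplus_{k\ge0}L^k$. So $Y^0$ is closed in $X^0\times_BT$, and $X^0\times_BT\to X^0$ is proper because $g$ is. So $f$ is proper. The same surjectivity shows that $f^{-1}(i(B))$ is the zero section. Off the zero section $Y^0$ is $\operatorname{Spec}_T\bigoplus_{k\in\mathbb Z}L^k$, and by (10) $f$ is an isomorphism over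 $X^0\setminus i(B)$. Finally $\rho$ is affine and $\rho f$ is the affine map $Y^0\to T$ followed by $g$, so
$$\rho_*R^if_*\mathcal O_{Y^0}=\bigoplus_{k\ge0}R^ig_*L^k,$$
which is $\mathcal R$ for $i=0$ and $0$ for $i>0$ by Step 3. As $U$ is smooth, $X$ has rational singularities.

**Step 6: define $D$ and find a quotient of $\mathcal O_X(mD)$ on $i(B)$.** Let $D$ be the closure of $\pi^*\Gamma_T$ in $X$. As in Section 5, with $j:U\hookrightarrow X$ the inclusion, (1) and (10) give $F_m:=\mathcal O_X(mD)=j_*\pi^*M^m$ and
$$\rho_*(F_m|_{X^0})=\bigoplus_{k\in\mathbb Z}W_{m,k},\qquad W_{m,k}=g_*(M^mL^k).$$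
Let $m\ge1$.

*Pieces with $k<0$.* Here $(m\Gamma_b+kL)\cdot\Gamma_b=kL\cdot\Gamma_b<0$ with $\Gamma_b$ nef, so $m\Gamma_b+kL$ has no sections on any $V_b$, and $W_{m,k}=0$.

*The piece $k=0$.* Write the degree-one line bundle $\mathcal O_Z(\Gamma)|_\Gamma$ as $\mathcal O_\Gamma(b_0)$. Then $\mathcal O(l\Gamma_b)|_{\Gamma_b}\cong\mathcal O_\Gamma(l(b_0-b))$. Suppose $b-b_0$ is not torsion, which excludes only countably many $b$. Then these bundles are nontrivial of degree $0$ for $l\ge1$ and have no sections. The sequences $0\to\mathcal O((l-1)\Gamma_b)\to\mathcal O(l\Gamma_b)\to\mathcal O(l\Gamma_b)|_{\Gamma_b}\to0$ then give $h^0(V_b,m\Gamma_b)=h^0(V_b,\mathcal O)=1$. So $W_{m,0}$ is a line bundle on $B$. The section $s^m$ is nonzero on every fiber $V_b$, and $W_{m,0}\otimes k(b)\hookrightarrow H^0(V_b,m\Gamma_b)$. So $s^m:\mathcal O_B\to W_{m,0}$ is nonzero at every $b$, and $W_{m,0}=s^m\mathcal O_B$.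

*The quotient.* Consequently $\mathcal R_1\cdot W_{m,0}=s^mW_{0,1}\subset sW_{m-1,1}$. So
$$W_{m,0}\ \oplus\ sW_{m-1,1}\ \oplus\ \bigoplus_{k\ge2}W_{m,k}$$
is an $\mathcal R$-submodule of $\bigoplus_{k\ge0}W_{m,k}$: multiplying its first part by $\mathcal R_1$ lands in the second, and all other products with $\mathcal R_+$ land in degrees $\ge2$. The quotient is
$$Q_m=W_{m,1}/sW_{m-1,1},$$
and it is killed by $\mathcal R_+$ because it lives in the single degree $1$. As in Step 4 of Section 5, extending by $0$ on $U$, we get a surjection $F_m\twoheadrightarrow i_*Q_m$.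

**Step 7: compute the degree of $Q_m$.** Push forward
$$0\to M^{m-1}L\xrightarrow{\ s\ }M^mL\to M^mL|_{\Gamma_T}\to0.$$
By Step 3, $R^1g_*(M^{m-1}L)=0$. So $Q_m\cong h_*(M'^mL')$, where $h=g|_{\Gamma_T}$, $M'=M|_{\Gamma_T}$ and $L'=L|_{\Gamma_T}$. Since $G$ is a Cartier divisor in the smooth surface $\Gamma\times B$, $\beta$ identifies $\Gamma_T$ with $\Gamma\times B=\Gamma\times\Gamma$. Then $h=\mathrm{pr}_2$ and $F|_{\Gamma_T}=\Delta$. With $\phi=[\mathrm{pt}\times\Gamma]$ and $\ell=2H\cdot\Gamma\ge2$, numerically
$$M'\equiv\phi-\Delta,\qquad L'\equiv\ell\phi-\Delta,\qquad\phi^2=\Delta^2=0,\quad\phi\cdot\Delta=1,$$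
because $\mathcal O_Z(\Gamma)|_\Gamma$ has degree $1$ and $\mathcal O_Z(2H)|_\Gamma$ has degree $\ell$. So
$$M'^2=-2,\qquad M'\cdot L'=-(\ell+1),\qquad L'^2=-2\ell.$$
On the fibers $\Gamma\times\{b\}$ of $h$, both $\phi$ and $\Delta$ have degree $1$, so $M'^mL'$ has degree $\ell-1>0$. Hence $R^1h_*(M'^mL')=0$, $Q_m$ is a vector bundle of rank $\ell-1$, and by (F6)
$$\deg Q_m=\chi(\Gamma\times\Gamma,M'^mL')=\tfrac12(mM'+L')^2=-m^2-(\ell+1)m-\ell=-(m+1)(m+\ell).$$

**Step 8: conclude.** Let $A$ be Cartier on $X$ and $\alpha=\deg i^*\mathcal O_X(A)$. If $F_m\otimes\mathcal O_X(A)^q$ is gg, then by (F1) so is $Q_m\otimes(i^*\mathcal O_X(A))^q$, and (F2) gives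
$$(\ell-1)\,q\,\alpha\ \ge\ (m+1)(m+\ell).$$
For $q=m$ the left side is linear in $m$ and the right side is quadratic, so this fails for all $m\gg0$, whatever $A$ is. Thus $X$ is a fourfold counterexample with rational singularities, and Step 1 gives all dimensions $\ge4$. $\blacksquare$
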